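# Disconnected multiple-point loci of general projections

## 1. The double lines of a Steiner surface

We work over $\mathbb C$ throughout. Start with the map
$$\pi:\mathbb P^2\to\mathbb P^3,\qquad (x:y:z)\mapsto(u_1:u_2:u_3:u_4)=(yz:zx:xy:x^2+y^2-2z^2).$$
It is defined everywhere: if $yz=zx=xy=0$, we are at a coordinate point, and there $x^2+y^2-2z^2\ne0$. Let us compute its scheme-theoretic fibers.

Where $u_1u_2u_3\neq0$, the point is recovered from its image, because $(u_2u_3:u_3u_1:u_1u_2)=xyz\,(x:y:z)$. So there the fibers have degree at most $1$.

If $u_i=0$ at an image point for some $i\le 3$, then one of $x,y,z$ vanishes, hence at least two of $u_1,u_2,u_3$ vanish. Take $u_2=u_3=0$, $u_1\ne0$. Then $yz\neq0$; set $z=1$. The fiber over $(u_1:0:0:u_4)$ is given by $u_2/u_1=x/y=0$, $u_3/u_1=x=0$ and $u_4/u_1=(x^2+y^2-2)/y$. It is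
$$\operatorname{Spec}\mathbb C[y]\big/\bigl(y^2-\tfrac{u_4}{u_1}y-2\bigr),$$
of degree exactly $2$. The lines $u_1=u_3=0$ and $u_1=u_2=0$ behave in the same way, up to the nonzero coefficients of the squares. Finally, over $(0:0:0:1)$ lie the three coordinate points. Near $(1:0:0)$, with $x=1$, the fiber is cut out by $u_2/u_4=z/(1+y^2-2z^2)$ and $u_3/u_4=y/(1+y^2-2z^2)$, so it is a reduced point; the other two are similar. This fiber has degree $3$.

So the points with fiber of degree $\ge2$ form three lines through one point, and the points with fiber of degree $\ge3$ form that one point. Both loci are connected.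

The map $\pi$ is a linear projection of a surface in $\mathbb P^4$. Consider
$$\mathbb P^2\to\mathbb P^4,\qquad (x:y:z)\mapsto(yz:zx:xy:x^2+y^2-2z^2:x^2-y^2).$$
These five forms span the space $L$ of quadratic forms $\sum q_{ij}x_ix_j$ with $q_{11}+q_{22}+q_{33}=0$, and they embed $\mathbb P^2$. Indeed, all quadratic forms together surject onto $H^0(\mathcal O_\xi(2))$ for every subscheme $\xi\subset\mathbb P^2$ of length $2$. The dual of this surjection embeds $H^0(\mathcal O_\xi(2))^*$ in the space of symmetric matrices as the span of $aa^T,bb^T$ (two points $a,b$) or of $aa^T,ab^T+ba^T$ (a tangent vector). All these matrices have rank $\le2$. If $L$ did not surject onto $H^0(\mathcal O_\xi(2))$, a nonzero matrix in this span would annihilate $L$, so would be a multiple of the identity, which has rank $3$. So $L$ separates all $\xi$, and we have an embedded surface $X\subset\mathbb P^4$. Projecting from $O=(0:0:0:0:1)\notin X$ gives $\pi$.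

Now cut everything by a plane $\Lambda\subset\mathbb P^3$, general and not through $(0:0:0:1)$. Its preimage in $\mathbb P^2$ is a smooth conic, which sits in a hyperplane $\mathbb P^3\subset\mathbb P^4$ as a rational quartic curve, and the projection from $O$ maps it to a plane curve. The fibers have not changed, so the points with fiber of degree $\ge2$ are now the three points where $\Lambda$ meets the three lines. This locus is not connected.

What separates the two cases? If $k$ sheets of codimension $c$ meet transversally in $\mathbb P^{N-1}$, they meet in codimension $kc$. For the surface ($N-1=3$, $c=1$, $k=2$) the count gives dimension $3-2=1$; for the curve ($N-1=2$, $c=1$, $k=2$) it gives $0$, and there is no reason why a finite set should be connected. So one asks: if the expected dimension $N-1-kc$ is large enough, is the locus of points with fiber of degree $\ge k$ connected?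

## 2. Fiber degree and Zak's connectedness conjecture

Let $X^n\subset\mathbb P^N$ be a nondegenerate irreducible projective variety of dimension $n\le N-2$, not necessarily smooth. Put
$$c:=N-n-1\ge1,\qquad m:=N-1 .$$
For $O\in\mathbb P^N\setminus X$ let $p:X\to\mathbb P^{N-1}$ be the linear projection from $O$; it is a finite morphism. "General" means: outside a proper Zariski closed subset.

**Definition (fiber degree, $X_k$).** The fibers of $\mathbb P^N\setminus O\to\mathbb P^{N-1}$ are the schemes $\ell\setminus O$ with $\ell\ni O$ a line, so the scheme-theoretic fibers of $p$ are the schemes $X\cap\ell$. The fiber degree at $y$ is $\dim_{\mathbb C}p_*\mathcal O_X\otimes\mathbb C(y)$. Let $X_k\subset\mathbb P^{N-1}$ be the set of points with fiber of degree $\ge k$.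

The fiber degree is upper semicontinuous, so $X_k$ is Zariski closed. In Section 1, $X_2$ was three concurrent lines and $X_3$ one point. By convention the empty set is connected.

**Conjecture (F. Zak),** as quoted by Gruson and Peskine in "On the smooth locus of aligned Hilbert schemes: the $k$-secant lemma and the general projection theorem" (arXiv:1010.2399, 2010). *Let $X^n\subset\mathbb P^N$ with $N-1\ge(k+1)(N-n-1)$ be a nondegenerate irreducible variety (not necessarily smooth). For a general projection $X\to\mathbb P^{N-1}$, the locus $X_k\subset\mathbb P^{N-1}$ of points whose fiber has degree $\ge k$ is connected.*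

The hypothesis is $m\ge(k+1)c$, that is, $N-1-kc\ge c$. For $k=1$ the assertion is trivially true, since $X_1=p(X)$ is irreducible. The conjecture as stated is false.

**Theorem A.** *Let $k\ge2$, $c\ge2$, $m\ge\max(k+4,c+2)$, $N=m+1$, $n=m-c$. There is a nondegenerate irreducible $X^n\subset\mathbb P^N$ such that for a general projection $X\to\mathbb P^{N-1}$ the locus $X_k$ is disconnected: it has an isolated point and at least one other point.*

If $k,c\ge2$ and $m\ge(k+1)c$, then $m\ge2k+2\ge k+4$ and $m\ge c+kc\ge c+2$. So Theorem A shows that the conjecture fails for every triple $(k,n,N)$ in its range with $k\ge2$ and $N-n-1\ge2$. The smallest such triple is $(2,4,7)$. For $c=1$ there are two supplements, independent of Theorem A.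

**Theorem B.** *If $c=1$ and $k=2$ (so $n=N-2\ge2$), the conjecture is true.*

**Theorem C.** *If $c=1$, $N\ge5$ is odd and $k=N-2$ (the largest $k$ allowed when $c=1$), the conjecture is false.*

The cases $c=1$ with $3\le k\le N-3$, or with $k=N-2$ and $N\ge6$ even, are not settled here.

We shall find isolated points by analysis, so here is the link between the two topologies. Suppose $P\in X_k$ is isolated in $X_k$ for the classical topology. Then $P$ lies on no positive-dimensional irreducible component of $X_k$, so $\{P\}$ is itself a component, and the union of the other components is closed and misses $P$. Hence, if $X_k\ne\{P\}$, then $X_k$ is disconnected.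

## 3. Points trapped in $X_k$, and the limits of one equation

How can a point lie in $X_k$ for every choice of the center?

**Definition (order).** The order of a polynomial at a point $q\in\mathbb C^N$ is the lowest degree occurring in its Taylor expansion at $q$. An ideal has order $\ge k$ at $q$ if all its elements do; it suffices to check generators.

For example, the ideal of an affine cone over $V\subset\mathbb P^{m-1}$ has order $\ge k$ at the vertex exactly when no nonzero form of degree $<k$ vanishes on $V$. The cone over the twisted cubic has order $2$ there.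

**Lemma 1.** *Let $q\in X\cap\mathbb C^N$ and suppose that the ideal of $X\cap\mathbb C^N$ has order $\ge k$ at $q$. Then $p(q)\in X_k$ for the projection from any $O\notin X$. If $k\ge2$, then $X$ is nondegenerate.*

*Proof.* Let $t$ be an affine coordinate on the line $\overline{Oq}$, with $t=0$ at $q$. Every element of the ideal of $X$ restricts to a function divisible by $t^k$ near $q$. So $X\cap\overline{Oq}$ has length $\ge k$ at $q$; it is finite because $O\notin X$. If $k\ge2$, no nonzero polynomial of degree $\le1$ has order $\ge k$ at $q$, so none lies in the ideal. $\square$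

So the plan is: build $X$ with two points $q_0\ne q_1$ at which its ideal has order $\ge k$, and arrange that $p(q_0)$ is isolated in $X_k$.

Here is the first thing to try. Let $Z\subset\mathbb C^m$ be the affine cone over some $V\subset\mathbb P^{m-1}$ of codimension $c$ on which no form of low degree vanishes. Take a polynomial $\varphi(w)$ with a zero of order $e$ at $w=0$ and another at $w=1$, a form $f$ of degree $d>e$ on $\mathbb C^m$, and
$$X^{\rm aff}=\{(z,w)\in Z\times\mathbb C:\ \varphi(w)=f(z)\},\qquad q_0=(0,0),\quad q_1=(0,1).$$
This has the right dimension, and the equation $\varphi(w)=f(z)$ controls fibers well. Let $O\in\mathbb C^m\times\mathbb C$ have nonzero last coordinate $\beta$. Lines through $O$ near $\overline{Oq_0}$ are parametrized by $w$, as $z=z(w)$ with $z(0)=y$ near $0$. Their intersection with $X$ near $q_0$ lies in the zero scheme of $\varphi(w)-f(z(w))$. For $y=0$ this function has a zero of order exactly $e$ at $w=0$, as $d>e$. So for all $y$ near $0$ it has exactly $e$ zeros near $w=0$.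

That is also the exact point of failure. The same equation bounds the fiber by $e$ near $q_0$ and at $q_0$ itself. If $e\le k-1$, the part of the fiber at $q_0$ has degree $\le k-1$, so $q_0$ does not force $p(q_0)$ into $X_k$. If $e\ge k$, the equation no longer bounds the nearby fibers by $k-1$. One equation of constant degree in $w$ cannot produce a jump.

We want the equation $\varphi(w)=f(z)$ with $e=k-1$ to hold near $q_0$ but to be unavailable at $q_0$. It is enough that $f$ is not a form, while all products $z_if$ are forms $g_i$ on $Z$. Then $X$ satisfies $z_i\varphi(w)=g_i(z)$. These equations have order $\ge e+1=k$ at $q_0$, yet wherever some $z_i\neq0$ we may divide by $z_i$.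

## 4. A rational quintic: a section that is a form after multiplication by any coordinate

Such an $f$ exists already on a monomial curve. Let
$$V=\{(s^5:s^4t:st^4:t^5)\}\subset\mathbb P^3,\qquad f=s^7t^3\in H^0(\mathcal O_V(2)).$$
The exponents of $t$ in $z_1,\dots,z_4$ are $0,1,4,5$. Sums of two of them are $0,1,2,4,5,6,8,9,10$; since $3$ is missing, $f$ is not the restriction of a quadratic form. But
$$z_1f=z_2^3,\qquad z_2f=z_1^2z_3,\qquad z_3f=z_2^2z_4,\qquad z_4f=z_1z_3^2$$
on $V$: the monomials are $s^{12}t^3,\ s^{11}t^4,\ s^8t^7,\ s^7t^8$. Moreover $f^2=s^{14}t^6=z_1^2z_2z_4$ is an integral equation for $f$.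

Put $\varphi(w)=w(w-1)(w-2)$, so $e=1$, and replace $f$ by $\varphi(w)$ in these relations. The equations
$$z_1z_4=z_2z_3,\quad z_1\varphi=z_2^3,\quad z_2\varphi=z_1^2z_3,\quad z_3\varphi=z_2^2z_4,\quad z_4\varphi=z_1z_3^2,\quad \varphi^2=z_1^2z_2z_4$$
all have order $2$ at $(0,0)$ and at $(0,1)$. Yet where $z_1\neq0$ the second one reads $\varphi(w)=z_2^3/z_1$, which has only one solution $w$ near $0$ when the right side is small. So the jump from $1$ to $2=k$ is possible.

This example lies in $\mathbb P^5$ with $n=2$, $m=4$, $c=2$, $k=2$, and $4\ge(k+1)c=6$ is false. We need the same phenomenon in $\mathbb P^{m-1}$ for every $m\ge6$, with no form of degree $\le k-1$ vanishing on $V$.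

In cohomological terms: since $H^1(\mathcal O_{\mathbb P^{m-1}}(t))=0$, the group $H^1(I_V(t))$ is the cokernel of $H^0(\mathcal O(t))\to H^0(\mathcal O_V(t))$. We want it to be nonzero for $t=d$ and zero for $t=d+1$. The sheaf $\Omega^1$ of projective space has exactly this behavior, since its $H^1$ lives in a single twist. So we look for $V$ whose ideal sheaf is built from $\Omega^1$.

This cannot work for $c=1$. If $V\subset\mathbb P^{m-1}$ is a hypersurface of degree $\delta$ and $m-1\ge2$, then $H^1(I_V(t))=H^1(\mathcal O(t-\delta))=0$ for all $t$, and every section of $\mathcal O_V(t)$ is a form. That is why Theorem C needs a different construction.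

## 5. Degeneracy loci of sections of $\Omega(2)$

Write $\Omega=\Omega^1_{\mathbb P^r}$, $T=T_{\mathbb P^r}$, $F=\Omega(2)$, with $r\ge4$. The bundle $F$ has rank $r$ and $\det F=\mathcal O(-(r+1)+2r)=\mathcal O(r-1)$. We recall what we need.

*Cohomology of $\Omega$ (part of Bott's formula).* The twisted Euler sequence is
$$0\to\Omega(s)\to\mathcal O(s-1)^{r+1}\to\mathcal O(s)\to0.$$
On $H^0$ the second map sends $(\ell_0,\dots,\ell_r)$ to $\sum x_i\ell_i$. It is surjective for $s\ne0$ and injective for $s\le1$, and for $s=0$ it is $0\to\mathbb C$. Since $H^q(\mathcal O(j))=0$ for $1\le q\le r-1$, the long exact sequence gives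
$$H^0(\Omega(s))=0\ (s\le1);\qquad H^1(\Omega(s))\ne0\iff s=0,\quad H^1(\Omega)=\mathbb C;\qquad H^q(\Omega(s))=0\ (2\le q\le r-1,\ \text{all } s).\tag{1}$$

*Sections of $F$.* For $s=2$ the sequence shows that $H^0(F)$ consists of the vectors $Ax$ of linear forms with $x^TAx=0$, i.e. of the skew matrices $A$; the value at $x$ is $Ax\in F_x\cong\{\xi:\xi(x)=0\}$. The bundle $F$ is globally generated: given $\xi$ with $\xi(x)=0$, choose $\lambda$ with $\lambda(x)=1$; then $A=\xi\lambda^T-\lambda\xi^T$ is skew and $Ax=\xi$.

*Hilbert–Burch.* Let $E\to G$ be a map of vector bundles of ranks $s,s+1$ on a smooth variety, and let the scheme $V$ of its maximal minors be empty or of codimension $2$. Then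
$$0\to E\to G\to I_V\otimes\det G\otimes(\det E)^{-1}\to0$$
is exact and, if nonempty, $V$ is Cohen–Macaulay of pure codimension $2$. (Locally $\mathcal O_V$ has a free resolution of length $2$, so its depth is its dimension.)

*Generic matrices.* In the space of $r\times a$ matrices, the locus of rank $\le j$, defined by minors, has codimension $(a-j)(r-j)$ and is smooth outside the locus of rank $\le j-1$.

**Lemma 2.** *Let $r\ge4$, $a\in\{r-1,r+1\}$, let $\varphi:\mathcal O^a\to F$ be a general map, and let $V\subset\mathbb P^r$ be the scheme of its maximal minors. Then $V$ is a nonempty, integral, normal, Cohen–Macaulay subscheme of codimension $2$, and there are exact sequences*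
$$(a=r-1)\qquad 0\to\mathcal O^{r-1}\to\Omega(2)\to I_V(r-1)\to0,\tag{2}$$
$$(a=r+1)\qquad 0\to T(-2)\to\mathcal O^{r+1}\to I_V(r-1)\to0.\tag{3}$$

*Proof.*

**Step 1: dimension and singularities.** This step shows that $V$ is as small and as smooth as a generic determinantal scheme. Let $\mathcal H=\operatorname{Hom}(\mathbb C^a,H^0(F))$. As $F$ is globally generated, the evaluation map from $\mathbb P^r\times\mathcal H$ to the total space of $\mathcal Hom(\mathcal O^a,F)$ is a surjective map of vector bundles, hence smooth. So the universal locus $\mathcal D_j\subset\mathbb P^r\times\mathcal H$ of maps of rank $\le j$ has codimension $(a-j)(r-j)$ and is smooth outside $\mathcal D_{j-1}$. By generic smoothness over $\mathcal H$, for general $\varphi$ each $D_j(\varphi)\setminus D_{j-1}(\varphi)$ is empty or smooth of pure codimension $(a-j)(r-j)$. Every component of a determinantal locus $D_j(\varphi)$ has codimension at most $(a-j)(r-j)$, and $D_{j-1}(\varphi)$ has larger codimension, so $D_j(\varphi)$ is empty or of pure codimension $(a-j)(r-j)$.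

For $a=r-1$ we have $V=D_{r-2}$, of codimension $1\cdot2=2$, and $D_{r-3}$ has codimension $2\cdot3=6$. For $a=r+1$ we have $V=D_{r-1}$, of codimension $2\cdot1=2$, and $D_{r-2}$ has codimension $3\cdot2=6$. So $V$ is empty or of pure codimension $2$, and it is smooth outside a locus of codimension $\ge6$ in $\mathbb P^r$.

**Step 2: exact sequences and normality.** Apply Hilbert–Burch to $\varphi$ if $a=r-1$, and to $\varphi^\vee:F^\vee=T(-2)\to\mathcal O^{r+1}$ if $a=r+1$. In both cases the twist of $I_V$ is $\det F=\mathcal O(r-1)$. This gives (2) and (3), and $V$ is Cohen–Macaulay. Its singular locus has codimension $\ge4$ in $V$, so $V$ is normal by Serre's criterion ($R_1$ and $S_2$).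

**Step 3: $V$ is nonempty.** The class in $H^1(\Omega)=\mathbb C$ forces this. Suppose $V=\emptyset$.

For $a=r-1$, (2) twisted by $-2$ reads $0\to\mathcal O(-2)^{r-1}\to\Omega\to\mathcal O(r-3)\to0$. The outer terms have no $H^1$, so $H^1(\Omega)=0$, a contradiction.

For $a=r+1$, (3) is a sequence of bundles; dualizing and twisting by $-2$ gives $0\to\mathcal O(-1-r)\to\mathcal O(-2)^{r+1}\to\Omega\to0$. As $H^1(\mathcal O(-2))=0$ and $H^2(\mathcal O(-1-r))=0$ (here $r\ge4$), again $H^1(\Omega)=0$, a contradiction.

**Step 4: $V$ is connected, hence integral.** It suffices that $H^1(I_V)=0$, for then $H^0(\mathcal O_V)=\mathbb C$. Twist the sequences by $1-r$.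

For $a=r-1$ we get $0\to\mathcal O(1-r)^{r-1}\to\Omega(3-r)\to I_V\to0$, with $H^1(\Omega(3-r))=0$ since $r\ne3$, and $H^2(\mathcal O(1-r))=0$.

For $a=r+1$ we get $0\to T(-1-r)\to\mathcal O(1-r)^{r+1}\to I_V\to0$, with $H^1(\mathcal O(1-r))=0$. By Serre duality $H^2(T(-1-r))$ is dual to $H^{r-2}(\Omega(r+1)\otimes\mathcal O(-r-1))=H^{r-2}(\Omega)$, which is zero by (1) as $2\le r-2\le r-1$.

A connected normal scheme is integral. $\square$

The next lemma supplies the input of Section 3 in every dimension.

**Lemma 3.** *Let $m\ge6$, $c\ge2$, $m\ge c+2$, $d:=m-4$. There are an integral $V\subset\mathbb P^{m-1}$ of codimension $c$ (so $\dim V\ge1$), a section $f\in H^0(\mathcal O_V(d))$, and forms $g_1,\dots,g_m$ of degree $d+1$, such that*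

1. *no nonzero form of degree $\le m-3$ vanishes on $V$;*
2. *$f$ is not the restriction of a form of degree $d$;*
3. *$z_if=g_i|_V$ for all $i$, where $z_1,\dots,z_m$ are the homogeneous coordinates.*

*Proof.*

**Step 1: $c=2$.** We read off cohomology. Take $V$ from Lemma 2 with $r=m-1\ge5$ and $a=r-1=m-2$. Twisting (2) gives
$$0\to\mathcal O(t+2-m)^{m-2}\to\Omega(t+4-m)\to I_V(t)\to0.$$

For $t\le m-3$: $H^0(\Omega(t+4-m))=0$ because $t+4-m\le1$, and $H^1(\mathcal O(t+2-m))=0$. So $H^0(I_V(t))=0$, which is (1) of the lemma.

For $t=m-4=d$: as $H^1(\mathcal O(-2))=0$, the group $\mathbb C=H^1(\Omega)$ injects into $H^1(I_V(d))$. The latter is the cokernel of $H^0(\mathcal O(d))\to H^0(\mathcal O_V(d))$, so there is $f$ as in (2).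

For $t=m-3=d+1$: $H^1(\Omega(1))=0$ and $H^2(\mathcal O(-1))=0$, so $H^1(I_V(d+1))=0$, and every $z_if\in H^0(\mathcal O_V(d+1))$ lifts to a form $g_i$. This is (3).

**Step 2: $c>2$, cutting down keeps the geometry.** Intersect successively with $c-2$ general hypersurfaces of degree $m$. The dimension starts at $m-3$ and ends at $m-1-c\ge1$, so at each step we pass from an integral, normal, Cohen–Macaulay $V$ with $\dim V\ge2$ to $V'=V\cap H$. We check that $V'$ is again integral, normal and Cohen–Macaulay. It is Cohen–Macaulay, as $H$ is a nonzerodivisor on $V$. By Bertini it is smooth outside $H\cap\operatorname{Sing}V$. Since $\operatorname{Sing}V$ has codimension $\ge2$ in $V$ and the general $H$ contains no component of it, $H\cap\operatorname{Sing}V$ is empty or of codimension $\ge2$ in $V'$. So $V'$ is normal. It is the support of an effective ample divisor on a normal projective variety of dimension $\ge2$, hence connected (Hartshorne, *Algebraic Geometry*, III.7.9). So it is integral.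

**Step 3: the three properties pass to $V'$.** First, $H^0(\mathcal O_V(-j))=0$ for $j>0$. Let $\sigma$ be a section and $L$ a linear form not vanishing identically on $V$. Then $\sigma L^j\in H^0(\mathcal O_V)=\mathbb C$ is a constant which vanishes on $V\cap\{L=0\}\ne\emptyset$, so it is $0$, and $\sigma=0$ as $V$ is integral.

Now let $s\in H^0(\mathcal O_V(t))$, $t\le m-3$, vanish on $V'$. Then $s$ is the equation of $H$ times a section of $\mathcal O_V(t-m)$, and $t-m<0$; so $s=0$. Taking $s=G|_V$ for a form $G$ shows that (1) passes to $V'$. Taking $s=f-g|_V$ for a form $g$ of degree $d\le m-3$ shows that (2) passes to $V'$. Property (3) restricts trivially. $\square$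

## 6. Roots of $\varphi(w)=f$ over a cone: proof of Theorem A

Let $k,c,m$ be as in Theorem A. Then $m\ge k+4\ge6$ and Lemma 3 applies; take $V,f,g_i$ and $d=m-4$ from it. Put $e:=k-1\ge1$. Then
$$d\ge k=e+1,\qquad k-1\le m-3.\tag{4}$$
For $(k,n,N)=(2,4,7)$ we have $m=6$, $d=2$, and $V\subset\mathbb P^5$ is the degeneracy locus of four general sections of $\Omega_{\mathbb P^5}(2)$.

**Step 1: $f$ as a function on the cone.** We make sense of "the graph of $f$". Let $A=\mathbb C[z]/I(V)$ be the homogeneous coordinate ring of $V$, and $Z=\operatorname{Spec}A\subset\mathbb C^m$ the affine cone, of dimension $m-c=n$. By Lemma 3(1), $z_1$ does not vanish identically on $V$. Writing an element $b$ of degree $j$ as $(b/z_1^j)z_1^j$ embeds $\bigoplus_jH^0(\mathcal O_V(j))$ in $\mathbb C(V)[z_1]$, where $z_1$ is transcendental over $\mathbb C(V)$ (separate degrees). So this ring and its subring $A[f]$ are domains.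

The section $f$ is integral over $A$: by Lemma 3(3), $f\cdot A_+\subset A_+$, where $A_+=(z_1,\dots,z_m)$ is a finitely generated $A$-module, and it is faithful as an $A[f]$-module because everything lies in a domain. Cayley–Hamilton gives an integral equation, and its part of degree $sd$ is
$$f^s+a_1f^{s-1}+\dots+a_s=0,\qquad a_i\in A_{id}.\tag{5}$$

Let $J=\{G\in\mathbb C[z,y]:G(z,f)=0\}$. It is weighted homogeneous for $\deg z_i=1$, $\deg y=d$, it contains all $z_iy-g_i(z)$, and $A[f]=\mathbb C[z,y]/J$. Put $X_1=\operatorname{Spec}A[f]\subset\mathbb C^{m+1}$. Over $z\in Z\setminus0$ there is exactly one point of $X_1$, since $f=g_i/z_i$ gives $A[f]_{z_i}=A_{z_i}$. Over $z=0$ there is at least one point by finiteness, and (5) reads $y^s=0$ there because $a_i(0)=0$. So, as a set,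
$$X_1=\{(z,f(z)):z\in Z\},\qquad f(0)=0.$$

On $Z\setminus 0$ the function $f$ is regular and homogeneous of degree $d$. Let $|\cdot|$ be the sup norm. By compactness of $\{z\in Z:|z|=1\}$ and homogeneity,
$$|f(z)|\le C_1|z|^d\qquad(z\in Z).\tag{6}$$

**Step 2: the variety $X$.** Put
$$\varphi(w)=w^e(w-1)^e(w-2),\qquad X^{\rm aff}=\{(z,w)\in\mathbb C^m\times\mathbb C:\ (z,\varphi(w))\in X_1\}=\operatorname{Spec}B,$$
$$B=A[f]\otimes_{\mathbb C[y]}\mathbb C[w]=A[f][w]/(\varphi(w)-f)\qquad(y\mapsto\varphi(w)).$$
The two zeros of order $e$ will give two trapped points; the simple factor $w-2$ will give irreducibility. Since $A[f]=\mathbb C[z,y]/J$, the ring $B$ is $\mathbb C[z,w]$ modulo the ideal generated by the $G(z,\varphi(w))$, $G\in J$. Let $X\subset\mathbb P^{m+1}=\mathbb P^N$ be the closure of $X^{\rm aff}$.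

**Step 3: $B$ is a domain.** This shows that $X$ is irreducible and that the ideal of $X^{\rm aff}$ is generated by the $G(z,\varphi(w))$, $G\in J$. Let $K=\operatorname{Frac}A=\mathbb C(V)(z_1)$; it contains $f=g_1/z_1$. As $B$ is free over $A[f]$ with basis $1,w,\dots,w^{2e}$, it embeds in $K[w]/(\varphi(w)-f)$. Write $f=f_0z_1^d$ with $f_0\in\mathbb C(V)$; $f_0\ne0$ by Lemma 3(2). We must see that $\varphi(w)-f_0T^d$ is irreducible in $\mathbb C(V)(T)[w]\cong K[w]$. As a polynomial in $T$ over the principal ideal domain $\mathbb C(V)[w]$ it is Eisenstein at the prime $w-2$: its leading coefficient $-f_0$ is a unit, its middle coefficients are $0$, and its constant term $\varphi(w)$ is divisible by $w-2$ exactly once. It is also primitive, hence irreducible in $\mathbb C(V)[w,T]$, and by Gauss irreducible in $\mathbb C(V)(T)[w]$. So $B$ lies in a field.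

Since $B$ is finite over $A\subset B$, $\dim X=\dim Z=n$, and $N-n-1=m-n=c$.

**Step 4: two points where the ideal has order $\ge k$.** Let $q_0=(0,0)$ and $q_1=(0,1)$; both lie in $X^{\rm aff}$ since $\varphi(0)=\varphi(1)=0=f(0)$. We claim that the ideal of $X^{\rm aff}$ has order $\ge k$ at both.

It suffices to treat $G(z,\varphi(w))$ with $0\ne G=\sum_jG_j(z)y^j\in J$ weighted homogeneous of degree $D$, so that $G_j$ is a form of degree $D-jd$. As $\varphi$ vanishes to order $e$ at $0$ and at $1$, the order at either point is at least $\min\{\deg G_j+je:G_j\ne0\}$. Suppose $\deg G_j+je\le e=k-1$ for some $G_j\ne0$. Then $j=0$, or $j=1$ and $G_1$ is a nonzero constant.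

If $j=0$, then $D=\deg G_0\le e<d$, so no other $G_j$ can occur, and $G=G_0$ is a nonzero form of degree $\le k-1\le m-3$ vanishing on $V$. This contradicts Lemma 3(1).

If $j=1$, then $D=d$ and $G=G_0+\lambda y$ with $\lambda\ne0$, so $f=-G_0/\lambda$ on $V$. This contradicts Lemma 3(2).

The claim is proved. By Lemma 1 and $k\ge2$, $X$ is nondegenerate.

**Step 5: choice of the center.** Let $O=(\alpha,\beta)\in\mathbb C^m\times\mathbb C\subset\mathbb P^N$ be general, so that $O\notin X$, $\beta\ne0$, and $O$ is not in the closure of the union of the lines joining $q_0$ to the other points of $X$. That closure has dimension $\le n+1\le N-1$, so these are nonempty open conditions. Let $p$ be the projection from $O$. Then $p^{-1}(p(q_0))=\{q_0\}$ and $p(q_1)\ne p(q_0)$. By Lemma 1,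
$$p(q_0),\,p(q_1)\in X_k,\qquad p(q_0)\ne p(q_1).$$
It remains to show that $p(q_0)$ is isolated in $X_k$.

**Step 6: nearby fibers are squeezed toward $w=0$.** We show that over $y$ near $0$ the fiber lies in a disc in $w$ that is small compared with $|y|$. Identify $\mathbb P^{N-1}$ with the closure of the hyperplane $\{w=0\}$, which does not contain $O$. Then $p(q_0)$ is the origin of $\mathbb C^m$, and nearby points are $y\in\mathbb C^m$ near $0$. The affine part of the line through $O$ and $(y,0)$ is parametrized by $w\in\mathbb C$:
$$z(w)=y+w(a-\beta^{-1}y),\qquad a=\alpha/\beta.$$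
So for $|y|\le1$,
$$|z(w)-y|\le C_3|w|,\qquad C_3:=\max(1,|a|+|\beta|^{-1}).\tag{7}$$

For $|w|\le\frac12$ we have $|\varphi(w)|\ge c_0|w|^e$ with $c_0=\frac32\cdot2^{-e}>0$. For $(z,w)\in X^{\rm aff}$ with $|z|\le1$ and $|w|\le\frac12$, the equation $\varphi(w)=f(z)$, (6) and $d\ge e+1$ give $c_0|w|^e\le C_1|z|^{e+1}$, hence
$$|w|\le C_2|z|^{1+1/e}.\tag{8}$$
Choose $0<\rho\le1$ with $C_3C_2\rho^{1/e}\le\frac12$. The set $X\setminus\{|z|<\rho,|w|<\frac12\}$ is compact and its image misses $p(q_0)$, because $p^{-1}(p(q_0))=\{q_0\}$. So there is $\eta\in(0,1)$ such that for $|y|<\eta$ the whole fiber over $y$ lies in $\{|z|<\rho,|w|<\frac12\}\subset\mathbb C^{m+1}$; in particular it misses the points at infinity. For a point of this fiber, (7) and (8) give $|z-y|\le C_3|w|\le C_3C_2\rho^{1/e}|z|\le\frac12|z|$. Hence $|z|\le2|y|$, and by (8)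
$$|w|\le C_5|y|^{1+1/e}.$$
Put $\varepsilon=1/(2C_3)\le\frac12$ and shrink $\eta$ so that $C_5\eta^{1/e}<\varepsilon$. Then for $0<|y|<\eta$ the fiber lies in the disc $|w|<\varepsilon|y|$.

**Step 7: counting with Rouché.** We now bound the fiber degree by $e$. Let $0<|y|<\eta$ and choose $i$ with $|y_i|=|y|$. As $z_iy-g_i\in J$ (here $y$ is the variable of $\mathbb C[z,y]$), the ideal of the fiber in $\mathbb C[w]$ contains
$$h(w)=z_i(w)\varphi(w)-g_i(z(w)).$$
For $|w|\le\varepsilon|y|$ we have $|z(w)-y|\le C_3\varepsilon|y|=\frac12|y|$, so $|z_i(w)|\ge\frac12|y|$ and $|z(w)|\le\frac32|y|$. On the circle $|w|=\varepsilon|y|\le\frac12$,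
$$|z_i(w)\varphi(w)|\ge\tfrac12c_0\varepsilon^e|y|^{e+1},\qquad |g_i(z(w))|\le C_6|y|^{d+1}\le C_6|y|^{e+2},$$
with $C_6$ independent of $y$ and $i$. After shrinking $\eta$ once more, the first quantity exceeds the second. In the disc, $z_i(w)$ has no zero and $\varphi$ has only the zero $w=0$, of multiplicity $e$. By Rouché, $h$ has exactly $e$ zeros in the disc, counted with multiplicity. The fiber is a closed subscheme of $\operatorname{Spec}\mathbb C[w]/(h)$ supported in the disc, so its degree is at most $e=k-1$.

Hence $y\notin X_k$ for all $0<|y|<\eta$: the point $p(q_0)$ is isolated in $X_k$, and $p(q_1)$ is another point of $X_k$. By the remark at the end of Section 2, $X_k$ is disconnected. This proves Theorem A and disproves the conjecture. $\blacksquare$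

## 7. Cones and an injective rational map: proof of Theorem C

For $c=1$ we use the simplest trapped point, the vertex of a cone, and must keep the nearby fibers small by other means. A model is the union of the three coordinate axes in $\mathbb C^3$, the cone over $V=\{3\text{ coordinate points}\}\subset\mathbb P^2$, with ideal $(yz,zx,xy)$. Project along a direction $a$ with $a_1a_2a_3\ne0$. On the line $\mathbb Ca$ the ideal restricts to $(t^2)$, so the fiber at the origin has degree $2$. Suppose a parallel line $b+ta$ missing $0$ had fiber of degree $\ge2$. Then the three quadratic polynomials obtained from $yz,zx,xy$ would all be multiples of one polynomial of degree $2$, so $(yz:zx:xy)$ would be constant on the projective line through $[a]$ and $[b]$. But this map is injective where $xyz\ne0$, and the line meets that set, at $[a]$. So nearby fibers have degree $\le1$. We transport this argument to higher dimension.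

Let $r=N-1\ge4$, which is even, $k=r-1$ and $n=r-1$; then $N-1=r=(k+1)\cdot1$. Let $A_0,\dots,A_r$ be general skew $(r+1)\times(r+1)$ matrices, let $\varphi=(A_jx)_j:\mathcal O^{r+1}\to\Omega_{\mathbb P^r}(2)$, and let $V\subset\mathbb P^r$ be as in Lemma 2 with $a=r+1$.

**Step 1: no nonzero form of degree $\le r-2=k-1$ vanishes on $V$.** This will give the order of the ideal. Twist (3) to $0\to T(t-1-r)\to\mathcal O(t+1-r)^{r+1}\to I_V(t)\to0$ with $t\le r-2$. Then $H^0(\mathcal O(t+1-r))=0$, and $H^1(T(t-1-r))$ is dual to $H^{r-1}(\Omega(r+1-t)\otimes\mathcal O(-r-1))=H^{r-1}(\Omega(-t))$, which is $0$ by (1) as $r-1\ge2$. So $H^0(I_V(t))=0$.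

**Step 2: an injective rational map given by forms of degree $k$ vanishing on $V$.** Let $G_0,\dots,G_r\in H^0(I_V(k))$ be the images of the basis of $\mathcal O^{r+1}$ in (3). They generate $I_V(k)$, so $G(x)=(G_0(x),\dots,G_r(x))\ne0$ for $x\notin V$. The composition $T(-2)\to\mathcal O^{r+1}\to I_V(r-1)$ is zero, and the first map sends $\lambda\in F_x^\vee$ to $(\lambda(A_jx))_j$; so $\sum_jG_j(x)\lambda(A_jx)=0$ for all $\lambda$. With $A(y)=\sum_jy_jA_j$ this says
$$A(G(x))\,x=0.\tag{9}$$
Put $\Psi=(G_0:\dots:G_r):\mathbb P^r\setminus V\to\mathbb P^r$ and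
$$U=\{x\in\mathbb P^r\setminus V:\ \operatorname{corank}A(\Psi(x))=1\}.$$
The matrices have odd size $r+1$, and skew matrices of odd size have odd corank, so $1$ is the minimal corank and $U$ is open. If $x,x'\in U$ and $\Psi(x)=\Psi(x')=y$, then by (9) both lie in the one-dimensional space $\ker A(y)$, so $x=x'$ in $\mathbb P^r$. So $\Psi|_U$ is injective.

$U$ is nonempty. Among skew matrices of size $r+1$, those of corank $\ge j$ ($j$ odd) have codimension $j(j-1)/2$. For general $A_0,\dots,A_r$ the $A(y)$ form a general linear subspace $\mathbb P^r$ of the projective space of skew matrices, which meets each of these loci in the expected codimension or not at all. So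
$$\dim\{(x,y)\in\mathbb P^r\times\mathbb P^r:A(y)x=0,\ \operatorname{corank}A(y)\ge3\}\le\max_{j\ge3}\Bigl(r-\tfrac{j(j-1)}2+j-1\Bigr)\le r-1,$$
because $j(j-1)/2\ge j$ for $j\ge3$. This set cannot contain the graph of $\Psi$ on $\mathbb P^r\setminus V$, which has dimension $r$. By (9), a point $(x,\Psi(x))$ of the graph outside this set has corank exactly $1$.

**Step 3: the variety $X$.** The plan is to pull back a cone so that its vertex appears twice. Let $Z\subset\mathbb C^{r+1}$ be the affine cone over $V$, of dimension $r-1$, and
$$\Phi(x)=(x_0^2-x_0,x_1,\dots,x_r),\qquad X^{\rm aff}=\Phi^{-1}(Z).$$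
Its coordinate ring is $\mathbb C[Z][x_0]/(x_0^2-x_0-\zeta_0)$, where $\zeta_0$ is the $0$-th coordinate function of $Z$. It is free over $\mathbb C[Z]$, so embeds in $\mathbb C(Z)[x_0]/(x_0^2-x_0-\zeta_0)$. By Step 1, $\zeta_0$ does not vanish identically on $V$, so $\mathbb C(Z)=\mathbb C(V)(\zeta_0)$ with $\zeta_0$ transcendental. The discriminant $1+4\zeta_0$ is a polynomial of degree $1$ in $\zeta_0$, so not a square. Hence the ring is a domain. Let $X\subset\mathbb P^{r+1}=\mathbb P^N$ be the closure of $X^{\rm aff}$; it is irreducible of dimension $r-1=n$. The ideal of $X^{\rm aff}$ is generated by the $P\circ\Phi$ with $P\in I(V)$ homogeneous, and $\deg P\ge k$ by Step 1.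

At $q_0=0$ and $q_1=(1,0,\dots,0)$ all components of $\Phi$ vanish, so each $P\circ\Phi$ has order $\ge k$ there. As $k\ge3$, Lemma 1 shows that $X$ is nondegenerate.

**Step 4: the center.** Let $O=a\in\mathbb C^{r+1}$ be general. As $O\notin X$ and $O$ is not in the cone over $X$ with vertex $q_0$, of dimension $\le n+1<N$, we get $p^{-1}(p(q_0))=\{q_0\}$ and $p(q_0)\ne p(q_1)$, both in $X_k$ by Lemma 1. Put
$$a'=d\Phi_0(a)=(-a_0,a_1,\dots,a_r).$$
For $O$ general, $[a']\in U$; in particular $[a']\notin V$.

**Step 5: points of nearby fibers are comparable to the distance of the line.** Suppose that $p(q_0)$ is not isolated in $X_k$. Then there are lines $\ell_i\ni O$, $\ell_i\ne\overline{Oq_0}$, with $\ell_i\to\overline{Oq_0}$ and $X\cap\ell_i$ of length $\ge k$. Fix a hyperplane $\Pi\ni0$ with $O\notin\Pi$, so that $\mathbb C^{r+1}=\mathbb Ca\oplus\Pi$. Let $y_i=\ell_i\cap\Pi$, $r_i=|y_i|$; then $y_i\to0$, $y_i\ne0$, and $\ell_i=\{y_i+t(a-y_i)\}$. By properness, as in Section 6, the points of $X\cap\ell_i$ lie in $\mathbb C^{r+1}$ for large $i$ and tend to $0$ uniformly.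

We claim that they satisfy $|x|\le Cr_i$ for a constant $C$. Otherwise, along a subsequence, there are $x_i=t_ia+(1-t_i)y_i\in X$ with $x_i\to0$ and $|x_i|/r_i\to\infty$. The component along $a$ shows $t_i\to0$, and $(1-t_i)y_i/|x_i|\to0$. So, along a subsequence, $x_i/|x_i|$ tends to a nonzero multiple $\tau a$ of $a$. Since $\Phi(x_i)=d\Phi_0(x_i)+O(|x_i|^2)$, the points $\Phi(x_i)/|x_i|$ tend to $\tau a'$. They lie in $Z$, because $Z$ is a cone, and $Z$ is closed. So $[a']\in V$, a contradiction.

**Step 6: rescaling.** We pass to a limit in which $\Phi$ becomes linear. Put $x=r_ix'$, $t=r_it'$. The rescaled lines $y_i/r_i+t'(a-y_i)$ converge, along a subsequence, to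
$$\ell_\infty=\{y_\infty+t'a\},\qquad y_\infty\in\Pi,\ |y_\infty|=1,$$
and $0\notin\ell_\infty$ since $a\notin\Pi$. The fiber $X\cap\ell_i$ is $\operatorname{Spec}\mathbb C[t']/(\tilde\chi_i)$ with $\deg\tilde\chi_i\ge k$. By Step 5 its points satisfy $|x'|\le C$, so the roots $t'$ are bounded independently of $i$. Choose a monic divisor $\chi_i$ of $\tilde\chi_i$ of degree $k$. Since $G_j\circ\Phi$ lies in the ideal of $X$ and $G_j$ is homogeneous, $\chi_i$ divides $G_j\bigl(r_i^{-1}\Phi(r_ix')\bigr)$ restricted to the rescaled line, for all $j$. Now
$$r_i^{-1}\Phi(r_ix')=(r_ix_0'^2-x_0',x_1',\dots,x_r')\to d\Phi_0(x')$$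
coefficientwise, and along a subsequence $\chi_i\to\chi$, monic of degree $k$. Division with remainder by monic polynomials of degree $k$ is continuous on polynomials of bounded degree. So $\chi$ divides $G_j\circ d\Phi_0|_{\ell_\infty}$ for all $j$.

**Step 7: contradiction with injectivity.** Put $b=d\Phi_0(y_\infty)$. The affine line $d\Phi_0(\ell_\infty)=\{b+t'a'\}$ does not contain $0$, and maps isomorphically onto $M\setminus\{[a']\}$, where $M\subset\mathbb P^r$ is the line through $[a']$ and $[b]$. The polynomial $G_j(b+t'a')$ has degree $\le k$ and is divisible by $\chi$, so it equals $\gamma_j\chi(t')$ with $\gamma_j\in\mathbb C$. Homogenizing, all binary forms $G_j|_M$ of degree $k$ are multiples $\gamma_j\chi^{h}$ of one binary form of degree $k$. They are not all zero, since $[a']\notin V$. So $\Psi=(\gamma_0:\dots:\gamma_r)$ is constant on the dense open subset of $M$ where $\chi^h\ne0$. But $U\cap M$ is open in $M$ and contains $[a']$, so it meets this subset in infinitely many points. This contradicts the injectivity of $\Psi|_U$.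

So $p(q_0)$ is isolated in $X_k\ni p(q_1)$, and $X_k$ is disconnected. $\blacksquare$

## 8. Splitting the double locus lifts $X$ to a larger space: proof of Theorem B

Here $X^n\subset\mathbb P^{n+2}$ with $n\ge2$, and $k=2$. The plan is to show that a disconnected $X_2$ produces an extra section of $\mathcal O_X(1)$, so that $X$ is itself an isomorphic projection of a variety in $\mathbb P^{n+3}$. Such varieties are very special, and the one that survives is the surface of Section 1. We write $\operatorname{Sec}Y$ for the closure of the union of the secant lines of $Y$. For example, for the Veronese surface $\{xx^T\}\subset\mathbb P(\operatorname{Sym}^2\mathbb C^3)=\mathbb P^5$, sums $\lambda aa^T+\mu bb^T$ have rank $\le2$, and diagonalization gives every matrix of rank $\le2$ this form; so $\operatorname{Sec}=\{\det=0\}$. We use three cited results.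

* **Severi's theorem** (F. Severi 1901; M. Dale, *Severi's theorem on the Veronese-surface*, J. London Math. Soc. 32 (1985); see also F. Russo, *On the Geometry of Some Special Projective Varieties*, Springer 2016). An irreducible nondegenerate surface $S\subset\mathbb P^5$ with $\operatorname{Sec}S\ne\mathbb P^5$ is the Veronese surface or a cone over a curve.
* **Varieties of minimal degree** (Eisenbud–Harris, *On varieties of minimal degree (a centennial account)*, 1987). A nondegenerate irreducible variety of degree $\operatorname{codim}+1$ and codimension $\ge2$ is a rational normal scroll (possibly a cone) or a cone over the Veronese surface (possibly the Veronese surface itself).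
* **Bertini** (Jouanolou, *Théorèmes de Bertini*, Thm. 6.3). A general hyperplane section of an integral projective variety of dimension $\ge2$ is integral. The same holds for general members of a base point free linear system defining a finite morphism.

**Step 1: $X_2$ as a support.** Let $O\notin X$ and let $p:X\to Y\subset\mathbb P^{n+1}$ be the projection, with $Y=p(X)$ an integral hypersurface. Let $z_0,\dots,z_{n+1}$ be coordinates on $\mathbb P^{n+1}$ and $\ell$ the remaining linear coordinate of $\mathbb P^{n+2}$. Since $X\subset\mathbb P^{n+2}\setminus O$, the $\mathcal O_Y$-algebra $p_*\mathcal O_X$ is generated over $\{z_i\ne0\}$ by $\ell/z_i$. Put $Q=p_*\mathcal O_X/\mathcal O_Y$. For $y\in Y$ the algebra $p_*\mathcal O_X\otimes\mathbb C(y)$ is nonzero, so it has dimension $1$ exactly when it is spanned by $1$, i.e. when $Q\otimes\mathbb C(y)=0$, i.e. by Nakayama when $Q_y=0$. So $X_2=\operatorname{Supp}Q$.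

**Step 2: the extra section.** Suppose $X_2=D_1\sqcup D_2$ with $D_1,D_2$ closed and nonempty. Then $Q=Q_1\oplus Q_2$ with $\operatorname{Supp}Q_i=D_i$. Let $(\ell_1,\ell_2)$ be the image of $\ell\in H^0(\mathcal O_X(1))=H^0(p_*\mathcal O_X(1))$ in $H^0(Q_1(1))\oplus H^0(Q_2(1))$. If $\ell_i=0$, then near $D_i$ the generators $\ell/z_j$ lie in $\mathcal O_Y$, so $p_*\mathcal O_X=\mathcal O_Y$ there, a contradiction. So $\ell_1,\ell_2\ne0$.

Let $\delta=\deg Y$. From $0\to\mathcal O_{\mathbb P^{n+1}}(1-\delta)\to\mathcal O_{\mathbb P^{n+1}}(1)\to\mathcal O_Y(1)\to0$ and $n+1\ge3$ we get $H^1(\mathcal O_Y(1))=0$. So $H^0(\mathcal O_X(1))\to H^0(Q(1))$ is surjective, and there is $\ell'\in H^0(\mathcal O_X(1))$ with image $(\ell_1,0)$. Put $\ell''=\ell-\ell'$, with image $(0,\ell_2)$.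

The sections $z_0,\dots,z_{n+1},\ell',\ell''$ are linearly independent: mapping a relation to $Q(1)$ shows that the coefficients of $\ell',\ell''$ are zero, and the $z_i$ are independent since $X$ is nondegenerate. Their span contains the $z_i$ and $\ell=\ell'+\ell''$, which already embed $X$. So these $n+4$ sections embed $X$ as a nondegenerate $\tilde X\subset\mathbb P^{n+3}$. Let $v=\{z_0=\dots=z_{n+1}=\ell=0\}$; it is not in $\tilde X$, as the $z_i$ have no common zero on $X$. The projection from $v$ restricts to an isomorphism $\tilde X\to X\subset\mathbb P^{n+2}$, so its fibers have degree $\le1$: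
$$\text{no line through } v \text{ meets } \tilde X \text{ in a scheme of length}\ge2.\tag{10}$$
Consequently $v\notin\operatorname{Sec}\tilde X$: a point of $\operatorname{Sec}\tilde X$ lies on a limit of secant lines, and by compactness of the Hilbert scheme of length-two subschemes such a limit meets $\tilde X$ in length $\ge2$. Also $v\notin T_x\tilde X$ (embedded Zariski tangent space) for all $x\in\tilde X$: otherwise the line $\overline{xv}$ would contain a tangent vector of $\tilde X$ at $x$.

**Step 3: reduction to a surface in $\mathbb P^5$.** If $n\ge3$, let $P'\cong\mathbb P^6$ be a general linear subspace of this dimension containing $v$, and $P\cong\mathbb P^5$ a general hyperplane of $P'$ containing $v$. If $n=2$, let $P=\mathbb P^5$ be the whole space. Linear sections of $\tilde X$ by subspaces through $v$ are isomorphic to linear sections of $X$. So by Bertini $S=\tilde X\cap P$ is an integral surface and, for $n\ge3$, $W=\tilde X\cap P'$ is an integral threefold.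

They are nondegenerate in $P$ and $P'$. This follows by repeating the following remark. Let $W_1$ be integral, projective and nondegenerate, $h\neq0$ a linear form, and $g$ a linear form vanishing on the scheme $W_1\cap\{h=0\}$. Then $g=uh$ on $W_1$ with $u\in H^0(\mathcal O_{W_1})=\mathbb C$, so $g-uh$ vanishes on $W_1$, and $g=uh$ as linear forms.

**Step 4: $S$ is the Veronese surface.** By (10), $v\notin\operatorname{Sec}S$, so Severi's theorem applies. A nondegenerate cone has the whole ambient space as Zariski tangent space at its vertex: its ideal is generated by forms in the coordinates vanishing at the vertex, and none of them is linear. If $S$ were a cone, its tangent space at the vertex would thus be $P\ni v$, contradicting $v\notin T_x\tilde X$. So $S$ is the Veronese surface.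

**Step 5: $n\ge3$ is impossible.** Then $W$ is an integral nondegenerate threefold in $\mathbb P^6$ of degree $\deg S=4=\operatorname{codim}+1$. If $W$ were a scroll (possibly a cone), it would contain planes, and its hyperplane section $S$ would contain a line. But the Veronese surface contains only curves of even degree. So $W$ is a cone over the Veronese surface. Its tangent space at the vertex is $P'\ni v$, a contradiction.

So for $n\ge3$, $X_2$ is connected for every $O\notin X$. For $n=2$ it is connected unless $X$ is the isomorphic projection of the Veronese surface $\{xx^T\}\subset\mathbb P(\operatorname{Sym}^2\mathbb C^3)=\mathbb P^5$ from a point $v\notin\operatorname{Sec}=\{\det=0\}$.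

**Step 6: the projected Veronese surface.** In this case we compute $X_2$ for general $O$, as in Section 1. The point $v$ depends only on $X$: it corresponds to the $5$-dimensional space of sections cut by hyperplanes of $\mathbb P^4$ inside $H^0(\mathcal O_X(1))=H^0(\mathcal O_{\mathbb P^2}(2))$, which has dimension $6$. So a general $O\in\mathbb P^4$ corresponds to a general line through $v$, i.e. to a pencil spanned by $v$ and a general symmetric matrix. As $v$ has rank $3$, we may choose coordinates with $v=I$. The other matrix then has distinct eigenvalues. Its eigenvectors are pairwise orthogonal for the bilinear form $I$, and none is isotropic, since it would then be orthogonal to everything. So an orthogonal change of coordinates makes the other matrix $\operatorname{diag}(a_1,a_2,a_3)$ with distinct $a_i$.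

A quadratic form $\sum q_{ij}x_ix_j$ annihilates both matrices when $(q_{11},q_{22},q_{33})$ is orthogonal to $(1,1,1)$ and $(a_1,a_2,a_3)$. So the annihilating forms are spanned by $yz,zx,xy$ and $\alpha x^2+\beta y^2+\gamma z^2$ with $(\alpha,\beta,\gamma)=(a_2-a_3,a_3-a_1,a_1-a_2)$, all nonzero, and $p$ is
$$(x:y:z)\mapsto(u_1:u_2:u_3:u_4)=(yz:zx:xy:\alpha x^2+\beta y^2+\gamma z^2).$$

Over $\{u_1u_2u_3\ne0\}$ this map has the left inverse $(u_2u_3:u_3u_1:u_1u_2)$. So the inclusion of a fiber there into $\mathbb P^2$ factors through a reduced point, and the fiber has degree $\le1$. If some $u_i$ with $i\le3$ vanishes at an image point, at least two of $u_1,u_2,u_3$ vanish, so the point lies on one of the lines $u_i=u_j=0$ ($1\le i<j\le3$). Conversely, the curve $x=0$ maps to the line $u_2=u_3=0$ by $(u_1:u_4)=(yz:\beta y^2+\gamma z^2)$. This has no base point, as $\beta,\gamma\ne0$, so it is onto of degree $2$, and all fibers of $p$ over this line have degree $\ge2$. The other two lines are treated symmetrically. Hence $X_2$ is the union of three lines through $(0:0:0:1)$, which is connected. $\blacksquare$
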